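\title{Computing the growth rate of an exponentially dense class of matroids}

\begin{abstract}
Let $\mathcal{M}$ be a minor-closed class of matroids whose growth rate function $h_{\mathcal{M}}$ is exponential with base $q$. A theorem of Geelen and Nelson gives integers $k,d\ge 0$ with $h_{\mathcal{M}}(n)=\frac{q^{n+k}-1}{q-1}-qd$ for all large $n$. We give an algorithm that computes $k$ and $d$ when $\mathcal{M}$ is specified by a finite set of excluded minors. This disproves the conjecture that the question of whether $d=0$ is undecidable. The proof encodes projections of projective geometries by integer functions on subspaces, uses a random contraction to reduce them to finitely many explicit families, and tests each family on a single finite matroid. We also show that $d\le\frac{q^{2k}-1}{q^2-1}$ and that equality occurs for all $q$ and $k$.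
\end{abstract}

\section{Introduction}\label{sec:intro}

For a nonempty minor-closed class $\mathcal{M}$ of matroids, the \emph{growth rate function} $h_{\mathcal{M}}\colon\mathbb{Z}_{\ge0}\to\mathbb{Z}\cup\{\infty\}$ assigns to $n$ the maximum number of elements of a simple matroid in $\mathcal{M}$ of rank at most $n$. It measures how many distinct points the class can fit into a given rank. If $\mathcal{M}$ is the class of matroids representable over the finite field $\mathrm{GF}(q)$, then a simple member of rank at most $n$ is a set of one-dimensional subspaces of $\mathrm{GF}(q)^n$, so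
\[
h_{\mathcal{M}}(n)=[n],\qquad\text{where}\quad [n]:=\frac{q^n-1}{q-1},
\]
and the densest members are the projective geometries $\mathrm{PG}(n-1,q)$.

The growth rate theorem of Geelen, Kabell, Kung and Whittle states that if $h_{\mathcal{M}}(2)$ is finite, then $h_{\mathcal{M}}(n)$ grows linearly, quadratically or exponentially in $n$, up to a constant factor, and that in the exponential case there is a prime power $q$ such that $\mathcal{M}$ contains all $\mathrm{GF}(q)$-representable matroids and $h_{\mathcal{M}}(n)\le c\,q^n$ for some constant $c$ and all $n$. A class with these two properties is called \emph{base-$q$ exponentially dense}.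

A class of this kind can be denser than the $\mathrm{GF}(q)$-representable matroids. A \emph{$c$-element projection} of a matroid $M_0$ is a matroid $N/C$, where $C$ is a set of $c$ elements of a matroid $N$ with $N\backslash C=M_0$: one adds $c$ elements to $M_0$ and contracts them. A $k$-element projection of $\mathrm{PG}(n+k-1,q)$ may have rank as small as $n$ while it keeps most of the $[n+k]$ points. The densest members of an exponentially dense class arise in this way.

\begin{theorem}[Geelen and Nelson \cite{GN}]\label{thm:GN}
Let $\mathcal{M}$ be a base-$q$ exponentially dense minor-closed class. There are integers $k\ge0$ and $0\le d\le\frac{q^{2k}-1}{q-1}$ such that, for all sufficiently large $n$,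
\[
h_{\mathcal{M}}(n)=[n+k]-qd ,
\]
and every simple rank-$n$ matroid in $\mathcal{M}$ with $h_{\mathcal{M}}(n)$ elements is the simplification of a $k$-element projection of $\mathrm{PG}(n+k-1,q)$.
\end{theorem}

The pair $(k,d)$ is determined by $h_{\mathcal{M}}$ (see \eqref{eq:gap} below), and we call it the \emph{parameters} of $\mathcal{M}$. The number $k$ is the drop in rank. The number $d$ measures how many points merge under the projection, so $d=0$ says that no point is lost. For a set $\mathcal{O}$ of matroids, let $\operatorname{Ex}(\mathcal{O})$ be the class of matroids with no minor isomorphic to a member of $\mathcal{O}$. The following problem comes from \cite{GN}.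

\begin{quote}
\textbf{Conjecture.} Let $\mathcal{O}$ be a finite set of matroids such that $\mathcal{M}=\operatorname{Ex}(\mathcal{O})$ is base-$q$ exponentially dense for some prime power $q$. It is undecidable whether there is an integer $k\ge0$ such that $h_{\mathcal{M}}(n)=\frac{q^{n+k}-1}{q-1}$ for all sufficiently large $n$. That is, no Turing machine, given such a set $\mathcal{O}$ and $q$, always halts and answers this question correctly.
\end{quote}

One can see why a negative guess is natural. Each single value $h_{\mathcal{M}}(n)$ is computable: for $m=1,2,\dots$ list the simple $m$-element matroids of rank at most $n$ and test them for minors in $\mathcal{O}$, until for some $m$ none passes. But the statement of Theorem~\ref{thm:GN} does not say from which $n$ on the formula holds, so no finite list of values visibly settles the question, and the extremal matroids form an infinite family of unbounded rank. Nevertheless the conjecture is false.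

\begin{theorem}\label{thm:main}
There is an algorithm which, given a prime power $q$ and a finite set $\mathcal{O}$ of matroids such that $\mathcal{M}=\operatorname{Ex}(\mathcal{O})$ is base-$q$ exponentially dense, computes the parameters $(k,d)$ of $\mathcal{M}$ and decides whether there is an integer $k'\ge0$ with $h_{\mathcal{M}}(n)=\frac{q^{n+k'}-1}{q-1}$ for all sufficiently large $n$.
\end{theorem}

The hypothesis on the input can be tested, and the method gives the exact range of $d$.

\begin{theorem}\label{thm:promise}
It is decidable, given a finite set $\mathcal{O}$ of matroids and a prime power $q$, whether $\operatorname{Ex}(\mathcal{O})$ is base-$q$ exponentially dense. Hence the algorithm of Theorem~\ref{thm:main} extends to one that halts on all inputs.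
\end{theorem}

\begin{theorem}\label{thm:bound}
If a base-$q$ exponentially dense class has parameters $(k,d)$, then $d\le\frac{q^{2k}-1}{q^2-1}$. For every $q$ and $k$ there is a class for which equality holds.
\end{theorem}

The proof of Theorem~\ref{thm:main} replaces the extremal matroids, about which Theorem~\ref{thm:GN} says only that they are projections, by explicit ones. A projection of a projective geometry is encoded by a bounded function on subspaces, its \emph{nullity function} (Section~\ref{sec:nullity}). For each $j\ge 0$ we define finitely many sequences of matroids $M_n(\mu,s)$, each determined by an integer $s\le j$ and a nullity function $\mu$ on a space of dimension at most $3j$ (Section~\ref{sec:families}). Two facts then give the algorithm. First, every large projection has a contraction that is a large member of one of these sequences and loses no more points (Sections~\ref{sec:deficiency} and~\ref{sec:reduction}); so the parameters of $\mathcal{M}$ can be read off from the list of sequences contained in $\mathcal{M}$ (Theorem~\ref{thm:char}). Second, an $m$-element matroid that is a minor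 of some member of a sequence is a minor of a member whose index is known in advance (Lemma~\ref{lem:test}). Section~\ref{sec:one} carries out the reduction by hand for one-element projections. Section~\ref{sec:examples} gives the examples for Theorem~\ref{thm:bound} and shows that the dimension bound $3j$ cannot be lowered (Theorem~\ref{thm:3k}).

\section{Conventions and standard facts}\label{sec:prelim}

A \emph{matroid} $M$ is a finite set $E=E(M)$ with an integer function $r=r_M$ on its subsets such that $0\le r(A)\le|A|$, $r(A)\le r(A')$ for $A\subseteq A'$, and $r(A\cup A')+r(A\cap A')\le r(A)+r(A')$. A set $I$ is \emph{independent} if $r(I)=|I|$. The \emph{closure} of $A$ is $\operatorname{cl}(A)=\{e: r(A\cup\{e\})=r(A)\}$. It contains $A$, has the same rank as $A$, is monotone in $A$, and satisfies $\operatorname{cl}(\operatorname{cl}(A))=\operatorname{cl}(A)$; if $A\subseteq A'$ and $r(A)=r(A')$, then $A'\subseteq\operatorname{cl}(A)$. A \emph{flat} is a set equal to its closure. A \emph{loop} is an element of rank $0$. Two non-loops $e,e'$ are \emph{parallel} if $r(\{e,e'\})=1$; this is an equivalence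 relation on the non-loops, and its classes are the \emph{parallel classes}. The \emph{simplification} $\operatorname{si}(M)$ is the restriction of $M$ to a transversal of the parallel classes; it is well defined up to isomorphism. We write $\varepsilon(M)$ for its number of elements, and $M$ is \emph{simple} if $\varepsilon(M)=|E|$. The uniform matroid $U_{i,a}$ has $a\ge i$ elements and $r(A)=\min(i,|A|)$.

The \emph{restriction} $M|A=M\backslash(E\setminus A)$ keeps the rank function on subsets of $A$. The \emph{contraction} $M/C$ has ground set $E\setminus C$ and $r_{M/C}(A)=r(A\cup C)-r(C)$. A \emph{minor} is a matroid $(M/C)|A$. If $I$ is a maximal independent subset of $C$, then $\operatorname{cl}(I)=\operatorname{cl}(C)$, so $M/C$ is a restriction of $M/I$; thus the contracted set may be taken independent. Classes of matroids are closed under isomorphism, and ``is a minor of'' means ``is isomorphic to a minor of''. A matroid is handed to an algorithm as the table of its rank function, so testing for a given minor is a finite search.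

\begin{lemma}\label{lem:si}
If $M'$ is a minor of $M$, then $\operatorname{si}(M')$ is a minor of $\operatorname{si}(M)$.
\end{lemma}

\begin{proof}
It suffices to treat restrictions and contractions. If $M'=M|A$, a transversal of the parallel classes of $M'$ extends to a transversal of the parallel classes of $M$. Let $M'=M/I$, let $T$ be a transversal of the parallel classes of $M$, and let $C\subseteq T$ be the set of representatives of the non-loops in $I$. Then $T\setminus C$ is disjoint from $I$ and $\operatorname{cl}(C)=\operatorname{cl}(I)$, so $(M|T)/C$ is the restriction of $M/I$ to $T\setminus C$. A non-loop $e$ of $M/I$ lies outside $\operatorname{cl}(I)$, so its representative $t\in T$ lies outside $\operatorname{cl}(C)$, and $r(I\cup\{e,t\})=r(I\cup\{e\})$ shows that $e$ and $t$ lie in the same parallel class of $M/I$. Thus $T\setminus C$ meets every parallel class of $M/I$, and $\operatorname{si}((M|T)/C)\cong\operatorname{si}(M/I)$.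
\end{proof}

Fix a prime power $q$. Vector spaces are finite-dimensional over $\mathrm{GF}(q)$, and $X\le V$ means that $X$ is a subspace of $V$. A \emph{point} is a $1$-dimensional subspace, a \emph{line} is a $2$-dimensional subspace, and a \emph{hyperplane} of $Y$ is a subspace of codimension $1$ in $Y$. The set of points of $V$ is $\mathbb{P}(V)$; it has $[\dim V]$ elements. The span of a set $A$ of points or vectors is $\langle A\rangle$. The projective geometry $\mathrm{PG}(V)$ is the matroid on $\mathbb{P}(V)$ with $r(A)=\dim\langle A\rangle$; it is written $\mathrm{PG}(m-1,q)$ when $\dim V=m$. We often use the modular law: $(X+F)\cap W=X+(F\cap W)$ whenever $X\le W$. From the definition of $[a]$,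
\begin{equation}\label{eq:gauss}
[a]=q[a-1]+1\quad(a\ge1),\qquad [a+b]-[a]=q^a[b].
\end{equation}
The second identity gives
\begin{equation}\label{eq:gap}
\bigl|[n+l]-[n+k]\bigr|\ge q^n\qquad\text{for integers } k,l\ge0 \text{ with } k\ne l .
\end{equation}
Hence $[n+k]-qd=[n+k']-qd'$ can hold for all large $n$ only if $(k,d)=(k',d')$.

A matroid is \emph{$\mathrm{GF}(q)$-representable} if there are vectors $w_e$ $(e\in E)$ with $r(A)=\dim\langle w_e:e\in A\rangle$. Minors of representable matroids are representable. The next lemma shows a device that we use again: a matroid with loops and parallel elements is obtained from distinct points by moving each vector in a new direction and contracting the new directions.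

\begin{lemma}\label{lem:rep}
Every $\mathrm{GF}(q)$-representable matroid is a minor of a projective geometry over $\mathrm{GF}(q)$.
\end{lemma}

\begin{proof}
Let $w_e\in W$ $(e\in E)$ represent $M$, and let $U$ have a basis consisting of $u_0$ and vectors $u_e$ $(e\in E)$. The points $p_e=\langle w_e+u_e+u_0\rangle$ of $W\oplus U$ are distinct, and none is spanned by a basis vector. After contracting in $\mathrm{PG}(W\oplus U)$ the points spanned by the basis vectors, the set $\{p_e:e\in A\}$ has rank $\dim(\langle w_e:e\in A\rangle\oplus U)-\dim U=r_M(A)$.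
\end{proof}

Besides the formula for $h_{\mathcal{M}}$, we use Theorem~\ref{thm:GN} only through the following weaker statement.

\begin{corollary}\label{cor:GN}
Let $\mathcal{M}$ be base-$q$ exponentially dense. There is a constant $c_0$ such that for all large $n$ some simple rank-$n$ matroid in $\mathcal{M}$ with $h_{\mathcal{M}}(n)$ elements is the simplification of a $c_0$-element projection of $\mathrm{PG}(m-1,q)$ for some $m$.
\end{corollary}

\begin{proof}
For large $n$ the formula gives $h_{\mathcal{M}}(n-1)<h_{\mathcal{M}}(n)$, so a simple matroid in $\mathcal{M}$ of rank at most $n$ with $h_{\mathcal{M}}(n)$ elements has rank exactly $n$. Apply Theorem~\ref{thm:GN} with $c_0=k$.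
\end{proof}

\section{Nullity functions}\label{sec:nullity}

In a projection $N/C$ of $\mathrm{PG}(V)$, the rank of a set of points depends only on its span, and it falls short of the dimension of the span by at most $|C|$. We forget $N$ and $C$ and keep this shortfall.

\begin{definition}
A \emph{nullity function} on $V$ is an integer function $\lambda$ on the subspaces of $V$ with $\lambda(0)=0$ such that
\begin{itemize}
\item[(N1)] $\lambda(X)\le\lambda(Y)\le\lambda(X)+1$ whenever $X$ is a hyperplane of $Y$;
\item[(N2)] $\lambda(X+Y)+\lambda(X\cap Y)\ge\lambda(X)+\lambda(Y)$ for all $X,Y\le V$.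
\end{itemize}
A \emph{rank function} on $V$ is an integer function $\rho$ on the subspaces of $V$ with $\rho(0)=0$ that satisfies (N1) and is submodular: $\rho(X+Y)+\rho(X\cap Y)\le\rho(X)+\rho(Y)$.
\end{definition}

Since $\dim(X+Y)+\dim(X\cap Y)=\dim X+\dim Y$, a function $\lambda$ is a nullity function if and only if $\rho=\dim-\lambda$ is a rank function. By (N1) along a chain of subspaces, both $\lambda$ and $\rho$ are monotone and lie between $0$ and $\dim$. Let $M(V,\lambda)$ be the set $\mathbb{P}(V)$ with $r(A)=\rho(\langle A\rangle)$.

\begin{lemma}\label{lem:matroid}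
\begin{itemize}
\item[(a)] $M(V,\lambda)$ is a matroid of rank $\dim V-\lambda(V)$, and each of its flats has the form $\mathbb{P}(X)$ with $X\le V$.
\item[(b)] If $N\backslash C=\mathrm{PG}(V)$, then $N/C=M(V,\lambda)$ for a nullity function $\lambda$ with $\lambda(V)\le|C|$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $0\le r(A)\le\dim\langle A\rangle\le|A|$, and $r$ is monotone. If $X=\langle A\rangle$ and $X'=\langle A'\rangle$, then $\langle A\cup A'\rangle=X+X'$ and $\langle A\cap A'\rangle\le X\cap X'$, so $r(A\cup A')+r(A\cap A')\le\rho(X+X')+\rho(X\cap X')\le r(A)+r(A')$. If $A$ is a flat with span $X$, then $A\subseteq\mathbb{P}(X)$ and $r(A)=r(\mathbb{P}(X))$, so $\mathbb{P}(X)\subseteq\operatorname{cl}(A)=A$.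

(b) Put $\rho(X)=r_{N/C}(\mathbb{P}(X))$. If $\langle A\rangle=X$, then $r_N(A)=\dim X=r_N(\mathbb{P}(X))$, so $\mathbb{P}(X)\subseteq\operatorname{cl}_N(A)$ and $r_{N/C}(A)=\rho(X)$. If $Y=X+p$ for a point $p$, then $\rho(Y)=r_{N/C}(\mathbb{P}(X)\cup\{p\})$, which gives (N1). Submodularity of $\rho$ follows from that of $r_{N/C}$, because $\mathbb{P}(X)\cup\mathbb{P}(Y)$ spans $X+Y$ and $\mathbb{P}(X)\cap\mathbb{P}(Y)=\mathbb{P}(X\cap Y)$. So $\lambda=\dim-\rho$ is a nullity function with $N/C=M(V,\lambda)$, and $\lambda(V)=r_N(\mathbb{P}(V))+r_N(C)-r_N(\mathbb{P}(V)\cup C)\le r_N(C)\le|C|$.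
\end{proof}

\subsection*{Restriction and contraction}
For $W\le V$ we have $M(V,\lambda)|\mathbb{P}(W)=M(W,\lambda|_W)$. For $F\le V$ define $\lambda/F$ on $V/F$ by $(\lambda/F)(X/F)=\lambda(X)-\lambda(F)$ for $F\le X\le V$. It is a nullity function, because $X\mapsto X/F$ preserves sums, intersections and hyperplanes, and its rank function is $X/F\mapsto\rho(X)-\rho(F)$. If $I\subseteq\mathbb{P}(V)$ spans $F$, then for $A$ disjoint from $I$
\begin{equation}\label{eq:contract}
r_{M(V,\lambda)/I}(A)=\rho(\langle A\rangle+F)-\rho(F),
\end{equation}
which is the rank in $M(V/F,\lambda/F)$ of the image of $A\setminus\mathbb{P}(F)$. The map $\mathbb{P}(V)\setminus\mathbb{P}(F)\to\mathbb{P}(V/F)$ is onto and preserves rank, so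
\begin{equation}\label{eq:sicontract}
\operatorname{si}\bigl(M(V,\lambda)/\mathbb{P}(F)\bigr)\cong\operatorname{si}\bigl(M(V/F,\lambda/F)\bigr).
\end{equation}
With Lemma~\ref{lem:si} this yields the form in which minors will be taken.

\begin{corollary}\label{cor:ops}
If $\mathcal{M}$ is minor-closed and $\operatorname{si}(M(V,\lambda))\in\mathcal{M}$, then $\operatorname{si}(M(W,\lambda|_W))\in\mathcal{M}$ and $\operatorname{si}(M(V/F,\lambda/F))\in\mathcal{M}$ for all $W,F\le V$.
\end{corollary}

\subsection*{Counting points}
Call $\lambda$ \emph{loopless} if $\lambda(p)=0$ for every point $p$, that is, if $M(V,\lambda)$ has no loops. Then every line has nullity $0$ or $1$ by (N1), and distinct points $p,p'$ are parallel if and only if $\lambda(p+p')=1$. The parallel classes are the flats of rank $1$, so they are sets $\mathbb{P}(P_1),\mathbb{P}(P_2),\dots$ that partition $\mathbb{P}(V)$, with $\lambda(P_i)=\dim P_i-1$. We call the subspaces $P_i$ the \emph{classes} of $\lambda$. The \emph{deficiency} of $\lambda$ is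
\[
d(\lambda)=\sum_i\,[\dim P_i-1].
\]
Classes that consist of one point contribute $[0]=0$, so $d(\lambda)=0$ if and only if $M(V,\lambda)$ is simple. Summing $1=[\dim P_i]-q[\dim P_i-1]$ over all classes gives
\begin{equation}\label{eq:count}
\varepsilon(M(V,\lambda))=[\dim V]-q\,d(\lambda).
\end{equation}
This explains the shape of the formula in Theorem~\ref{thm:GN}. A loop is far more costly than parallel points:
\begin{equation}\label{eq:loop}
\varepsilon(M(V,\lambda))\le[\dim V-1]\qquad\text{if $\lambda$ is not loopless.}
\end{equation}
Indeed, if $\lambda(p)=1$, then each of the $[\dim V-1]$ lines through $p$ has nullity at least $1$, hence rank at most $1$, and these lines cover $\mathbb{P}(V)$. Finally, if $\mu\le\nu$ are loopless nullity functions on the same space, then $\mu(p+p')=1$ implies $\nu(p+p')=1$. So $\nu$ has at most as many classes as $\mu$, and \eqref{eq:count} gives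
\begin{equation}\label{eq:mono}
d(\mu)\le d(\nu).
\end{equation}

\subsection*{Kernels and lifts}
A nullity function is concentrated on one subspace, and conversely a nullity function on a subspace extends to the whole space.

\begin{lemma}\label{lem:kernel}
Let $\lambda$ be a nullity function on $V$ with $\lambda(V)=k$.
\begin{itemize}
\item[(a)] There is a subspace $K$, the \emph{kernel} of $\lambda$, such that $\lambda(X)=k$ if and only if $X\ge K$. Moreover $\lambda(X)=\lambda(X\cap K)$ for all $X$.
\item[(b)] If $\lambda(F)=0$, then $(\lambda/F)(V/F)=k$ and the kernel of $\lambda/F$ is $(K+F)/F$.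
\item[(c)] If $k\ge1$, then $V$ has a hyperplane $V'$ with $\lambda(V')=k-1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $\lambda(X)=\lambda(X')=k$, then $\lambda(X\cap X')\ge2k-\lambda(X+X')\ge k$ by (N2). So the intersection $K$ of all subspaces of nullity $k$ has nullity $k$, and monotonicity gives the first claim. By (N2), $\lambda(X)+k\le\lambda(X+K)+\lambda(X\cap K)\le k+\lambda(X\cap K)$, and the reverse inequality is monotonicity.
(b) For $X\ge F$ we have $(\lambda/F)(X/F)=\lambda(X)$, which equals $k$ exactly when $X\ge K+F$.
(c) Here $K\ne0$. A hyperplane $V'$ that does not contain $K$ has $\lambda(V')<k$ by (a) and $\lambda(V')\ge k-1$ by (N1).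
\end{proof}

\begin{lemma}\label{lem:lift}
Let $\mu$ be a nullity function on $Z\le V$. Then the \emph{lift} $\mu{\uparrow}V\colon X\mapsto\mu(X\cap Z)$ is a nullity function on $V$. If $\mu$ is loopless, then $\mu{\uparrow}V$ is loopless, distinct points $p,p'$ are parallel for it if and only if $p+p'\le Z$ and $\mu(p+p')=1$, and $d(\mu{\uparrow}V)=d(\mu)$.
\end{lemma}

\begin{proof}
If $X$ is a hyperplane of $Y$, then $X\cap Z$ is $Y\cap Z$ or a hyperplane of it, which gives (N1). For (N2), use $(X+Y)\cap Z\ge(X\cap Z)+(Y\cap Z)$, monotonicity, and (N2) for $\mu$ applied to $X\cap Z$ and $Y\cap Z$. Let $\mu$ be loopless. A point, or a line not contained in $Z$, meets $Z$ in dimension at most $1$, where $\mu$ vanishes. So $\mu$ and its lift have the same classes with at least two points.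
\end{proof}

\section{Nullity one}\label{sec:one}

The whole reduction is visible when $\lambda(V)=1$. By Lemma~\ref{lem:kernel}(a), such a function is determined by its kernel $K\neq0$: it takes the value $1$ on subspaces containing $K$ and $0$ on all others. Let $a=\dim K$. If $a=1$, then $K$ is a loop. If $a=2$, then $K$ is the only line of nullity $1$, so $d(\lambda)=[1]=1$. If $a\ge3$, then $M(V,\lambda)$ is simple and $d(\lambda)=0$. There are infinitely many types $(\dim V,a)$, and a class with parameters $(1,0)$ could a priori use a different $a$ in each rank. Contraction removes this freedom.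

Fix $n\ge2$, let $\lambda$ be loopless, and let $D=\dim V\ge2n+1$. Put $a'=\min(a,3)$, and let $W$ be a complement of $K$ in $V$. We look for $F=F_1\oplus F_2$ with $F_1\le K$, $F_1\neq K$, $F_2\le W$ and $\dim V/F=n+1$. For such $F$ we have $F\cap K=F_1$, so $\lambda(F)=0$, and the kernel $(K+F)/F$ of $\lambda/F$ has dimension $a-\dim F_1$.

\emph{Large codimension: $D-a+a'\ge n+1$.} Take $\dim F_1=a-a'$ and $\dim F_2=D-a+a'-(n+1)$; the latter is at most $\dim W=D-a$ because $a'\le 3\le n+1$. The new kernel has dimension $a'$, so the deficiency is unchanged.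

\emph{Small codimension: $D-a+a'\le n$.} Now $a\ge n+1+a'$. Take $F_2=W$ and $\dim F_1=a-(n+1)$. The new kernel is all of $V/F$, the rank function is $\min(n,\dim X)$, and the matroid is simple.

So three sequences of rank-$n$ matroids on $\mathbb{P}(\mathrm{GF}(q)^{n+1})$ account for everything: kernel of dimension $2$, kernel of dimension $3$, and kernel equal to the whole space. The first two are lifts of a fixed function on a small space. The third is the truncation of a projective geometry, and it cannot be avoided: if $K=V$, then by Lemma~\ref{lem:kernel}(b) every contraction with $\lambda(F)=0$ again has the whole space as its kernel.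

For $\lambda(V)=k$ three things change. The number $3$ becomes $3k$ (Lemma~\ref{lem:small}). The two behaviors combine: part of the nullity is lifted from a small space, and the remaining $s$ units come from truncation (Section~\ref{sec:families}). And a nullity function is no longer described by one subspace, so the explicit choice of $F$ gives way to a random choice (Section~\ref{sec:reduction}).

\section{Two properties of the deficiency}\label{sec:deficiency}

To recognize $k$ and $d$ in the count \eqref{eq:count} we need a bound on $d(\lambda)$ that does not depend on $\dim V$. Put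
\[
\beta_k=\frac{q^{2k}-1}{q^2-1}=\sum_{i=0}^{k-1}q^{2i}.
\]

\begin{lemma}\label{lem:bound}
If $\lambda$ is loopless on $V$ and $\lambda(V)\le k$, then $d(\lambda)\le\beta_k$.
\end{lemma}

\begin{proof}
We use induction on $k$, contracting a class with more than one point. If there is no such class, then $d(\lambda)=0$. Otherwise let $P$ be a class with $a=\dim P\ge2$; then $1\le a-1=\lambda(P)\le k$. If $P$ is a hyperplane of $R$, then $\rho(R)=2$ because $\mathbb{P}(P)$ is a flat of rank $1$, so $\lambda(R)=a-1=\lambda(P)$. Thus $\lambda/P$ is loopless, its value on $V/P$ is at most $k-a+1<k$, and $d(\lambda/P)\le\beta_{k-a+1}$ by induction.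

We compare the classes of $\lambda$ with those of $\lambda/P$. A class $P'\ne P$ of $\lambda$ has $P'\cap P=0$ and $\rho(P'+P)=2$, so $(P'+P)/P$ has rank $1$ for $\lambda/P$. It therefore lies in exactly one class $X/P$ of $\lambda/P$, and $\dim P'\le\alpha:=\dim X/P$. Fix $X$. The classes $P'\ne P$ contained in $X$ partition the points of $X$ outside $P$, of which there are $[a+\alpha]-[a]=q^a[\alpha]$. By \eqref{eq:gauss}, $[b-1]/[b]=\frac1q\bigl(1-\frac1{[b]}\bigr)$ increases with $b$, so $[\dim P'-1]\le[\dim P']\cdot[\alpha-1]/[\alpha]$, and these classes contribute at most $q^a[\alpha-1]$ to $d(\lambda)$. Summing over $X$ and adding the contribution of $P$,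
\[
d(\lambda)\le[a-1]+q^a\,d(\lambda/P)\le[a-1]+q^a\beta_{k-a+1}\le\beta_{a-1}+q^{2(a-1)}\beta_{k-a+1}=\beta_k ,
\]
where the last inequality uses $[a-1]=\sum_{i<a-1}q^i\le\beta_{a-1}$ and $a\le2(a-1)$.
\end{proof}

Next we shrink the space without changing $\lambda(V)$ or $d(\lambda)$. Contracting a point $x$ turns the lines through $x$ into points and the $3$-dimensional subspaces through $x$ into lines. So only subspaces of dimension at most $3$ can create a loop or a new parallel pair. The minimal ones among those of positive nullity all lie in a space of dimension at most $3k$, and any point outside that space is safe to contract.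

\begin{lemma}\label{lem:small}
Let $\lambda$ be loopless on $V$ with $\lambda(V)=k$. There is $F\le V$ with $\lambda(F)=0$ and $\dim V/F\le3k$ such that $\lambda/F$ is loopless, $(\lambda/F)(V/F)=k$ and $d(\lambda/F)=d(\lambda)$.
\end{lemma}

\begin{proof}
We use induction on $\dim V$. If $\dim V\le3k$, take $F=0$. Let $\dim V>3k$.

Call $X\ne0$ \emph{critical} if $\lambda(Y)<\lambda(X)$ for every hyperplane $Y$ of $X$, and hence for every proper subspace $Y$ of $X$. Let $S$ be the sum of all critical subspaces of dimension at most $3$. Starting from $S_0=0$, choose as long as possible a critical $X_i$ of dimension at most $3$ with $X_i\not\le S_{i-1}$, and put $S_i=S_{i-1}+X_i$. Since $S_{i-1}\cap X_i$ is a proper subspace of $X_i$, (N2) gives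
\[
\lambda(S_i)\ge\lambda(S_{i-1})+\lambda(X_i)-\lambda(S_{i-1}\cap X_i)\ge\lambda(S_{i-1})+1 .
\]
So there are at most $k$ steps, the last sum is $S$, and $\dim S\le3k$. All points have nullity $0$, so every line of positive nullity is critical and lies in $S$.

Pick a point $x\not\le S$, and let $\pi\colon V\to V/x$ be the quotient map; it is injective on $S$. As $\lambda(x)=0$, we have $(\lambda/x)(Y/x)=\lambda(Y)$ for $Y\ge x$, and in particular $(\lambda/x)(V/x)=k$. A line through $x$ does not lie in $S$, so it has nullity $0$; thus $\lambda/x$ is loopless.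

We claim that the lines of nullity $1$ for $\lambda/x$ are exactly the images $\pi(\ell)$ of the lines $\ell$ with $\lambda(\ell)=1$. If $\lambda(\ell)=1$, then $\ell\le S$, so $\ell+x$ has dimension $3$ and positive nullity. Conversely, let $Y\ge x$ have dimension $3$ and $\lambda(Y)\ge1$. Then $Y\not\le S$, so $Y$ is not critical, and some line $\ell$ of $Y$ has $\lambda(\ell)=\lambda(Y)\ge1$. This line lies in $S$, so it misses $x$, and $Y/x=\pi(\ell)$. This proves the claim. Consequently all pairs of distinct parallel points lie in $S$ for $\lambda$ and in $\pi(S)$ for $\lambda/x$, and the bijection $\mathbb{P}(S)\to\mathbb{P}(\pi(S))$ induced by $\pi$ matches these pairs. So the classes with at least two points correspond and have equal sizes, and $d(\lambda/x)=d(\lambda)$.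

Apply induction to $\lambda/x$ to get a subspace $F/x$ of $V/x$. Then $\lambda(F)=(\lambda/x)(F/x)=0$, and $(\lambda/x)/(F/x)$ is $\lambda/F$ under the identification $(V/x)/(F/x)=V/F$.
\end{proof}

Lemma~\ref{lem:small} alone does not suffice, because it leaves a matroid of bounded rank. In Section~\ref{sec:reduction} it supplies the small space that records the deficiency.

\section{The families $M_n(\mu,s)$}\label{sec:families}

We now combine a lift with a truncation. If $\sigma$ is a rank function on $V$ and $n\ge0$, then $\rho=\min(n,\sigma)$ is a rank function. Indeed $\rho(0)=0$ and (N1) are inherited. If $\sigma(X),\sigma(Y)\le n$, then $\rho(X+Y)+\rho(X\cap Y)\le\sigma(X)+\sigma(Y)=\rho(X)+\rho(Y)$; and if $\sigma(X)>n$, then $\rho(X+Y)\le n=\rho(X)$ and $\rho(X\cap Y)\le\rho(Y)$.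

\begin{definition}\label{def:family}
Let $\mu$ be a nullity function on a space $Z$ of dimension $t$, let $s\ge0$, and put $k=\mu(Z)+s$. For $n\ge\max(0,t-k)$ take $V\ge Z$ with $\dim V=n+k$, and put
\[
\sigma(X)=\dim X-\mu(X\cap Z),\qquad\rho(X)=\min(n,\sigma(X)).
\]
Let $M_n(\mu,s)$ be the matroid on $\mathbb{P}(V)$ with $r(A)=\rho(\langle A\rangle)$.
\end{definition}

Up to isomorphism $M_n(\mu,s)$ does not depend on the choice of $V$. The function $\sigma$ is the rank function of the lift $\mu{\uparrow}V$, and $\sigma(V)=n+s$. So $M_n(\mu,s)$ has rank $n$, and for $s=0$ it equals $M(V,\mu{\uparrow}V)$. Since $\dim X-n=k-\operatorname{codim}_VX$, we have $M_n(\mu,s)=M(V,\lambda)$ with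
\begin{equation}\label{eq:familynull}
\lambda(X)=\max\bigl(\mu(X\cap Z),\;k-\operatorname{codim}_VX\bigr).
\end{equation}
For $Z=0$ and $s=0$ this is $\mathrm{PG}(n-1,q)$. The three sequences of Section~\ref{sec:one} are obtained from $s=0$ with $Z=K$ of dimension $2$ or $3$, and from $s=1$ with $Z=0$.

\begin{lemma}\label{lem:props}
Let $V$ and $\rho$ define $M_n(\mu,s)$. Let $V_1=V\oplus U$ and $n_1=n+\dim U$, and let $\rho_1$ be the rank function on $V_1$ that defines $M_{n_1}(\mu,s)$.
\begin{itemize}
\item[(a)] If $\mu$ is loopless and $n\ge2$, then $M_n(\mu,s)$ has no loops, every point outside $Z$ forms a parallel class by itself, and $\varepsilon(M_n(\mu,s))=[n+k]-q\,d(\mu)$.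
\item[(b)] $\rho_1(Y\oplus U)=\rho(Y)+\dim U$ for all $Y\le V$.
\item[(c)] $M_n(\mu,s)$ is a minor of $M_{n+1}(\mu,s)$.
\item[(d)] Let $E\subseteq\mathbb{P}(V)$, $F_0\le V$ and $\dim U\ge|E|$. Fix a basis of $U$, let $J$ be the set of points spanned by the basis vectors, choose distinct basis vectors $u_e$ $(e\in E)$, let $w_e$ span $e$, and put $p_e=\langle w_e+u_e\rangle$. Then the points $p_e$ and the points of $J$ are distinct and lie outside $V$, and in $M_{n_1}(\mu,s)/(J\cup\mathbb{P}(F_0))$ the set $\{p_e:e\in A\}$ has rank $\rho(\langle A\rangle+F_0)-\rho(F_0)$ for every $A\subseteq E$.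
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $n\ge2$ we have $\rho=\sigma$ on points and lines, so the loops and parallel classes are those of $\mu{\uparrow}V$. Apply Lemma~\ref{lem:lift} and \eqref{eq:count}.
(b) If $y+u\in Z\le V$ with $y\in Y$ and $u\in U$, then $u\in U\cap V=0$. So $(Y\oplus U)\cap Z=Y\cap Z$, and $\rho_1(Y\oplus U)=\min(n+\dim U,\sigma(Y)+\dim U)$.
(c) Take $\dim U=1$, contract the point $U$ and restrict to $\mathbb{P}(V)$. By \eqref{eq:contract} and (b), a set $A$ gets rank $\rho_1(\langle A\rangle\oplus U)-\rho_1(U)=\rho(\langle A\rangle)$.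
(d) The $U$-component of $w_e+u_e$ is $u_e$ and its $V$-component is nonzero, which gives the first claim. The contracted set spans $F_0\oplus U$, and $\langle p_e:e\in A\rangle+F_0+U=(\langle A\rangle+F_0)\oplus U$. Apply \eqref{eq:contract} and (b).
\end{proof}

The structure theory places only simplifications in $\mathcal{M}$, and only for infinitely many ranks, while the excluded minors need not be simple. The next lemma closes this gap.

\begin{lemma}\label{lem:unsimplify}
Let $\mathcal{M}$ be minor-closed and $\mu$ loopless. If $\operatorname{si}(M_{n_1}(\mu,s))\in\mathcal{M}$ for arbitrarily large $n_1$, then $M_n(\mu,s)\in\mathcal{M}$ for all $n\ge\max(0,t-k)$.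
\end{lemma}

\begin{proof}
Let $E=\mathbb{P}(V)$ be the ground set of $M_n(\mu,s)$. Choose $n_1\ge\max(2,n+|E|)$ with $\operatorname{si}(M_{n_1}(\mu,s))\in\mathcal{M}$, and apply Lemma~\ref{lem:props}(d) with $\dim U=n_1-n$ and $F_0=0$. It shows that $M_n(\mu,s)$ is obtained from the restriction of $M_{n_1}(\mu,s)$ to $J\cup\{p_e:e\in E\}$ by contracting $J$. These points lie outside $Z$. Since $\mu$ is loopless, Lemma~\ref{lem:props}(a) puts them into every transversal of the parallel classes, so the restriction is a restriction of $\operatorname{si}(M_{n_1}(\mu,s))$.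
\end{proof}

A minor with $m$ elements sees only the span of its elements, the space $Z$, and the truncation level. This makes containment of an entire sequence in $\operatorname{Ex}(\mathcal{O})$ a finite question.

\begin{lemma}[Finite test]\label{lem:test}
Let $O$ be a matroid with $m$ elements. If $O$ is a minor of $M_n(\mu,s)$ for some $n$, then $O$ is a minor of $M_{t+2m}(\mu,s)$.
\end{lemma}

\begin{proof}
Let $O=(M_n(\mu,s)/I)|E$ with $I$ independent. Put
\[
F=\langle I\rangle,\qquad W=Z+\langle E\rangle,\qquad F_0=F\cap W,\qquad\delta=\dim F-\dim F_0 .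
\]
Then $t\le\dim W\le t+m$. We first replace $F$ by $F_0$ at the cost of lowering the truncation level by $\delta$. Let $X\le W$. Then $X\cap F=X\cap F_0$, so $\dim(X+F)=\dim(X+F_0)+\delta$. By the modular law $(X+F)\cap W=X+F_0$, and $Z\le W$, so $(X+F)\cap Z=(X+F_0)\cap Z$. Hence $\sigma(X+F)=\sigma(X+F_0)+\delta$. Applying this to $X=\langle A\rangle$ and $X=0$ in \eqref{eq:contract}, we get for $A\subseteq E$
\begin{equation}\label{eq:rO}
r_O(A)=\min\bigl(n-\delta,\sigma(\langle A\rangle+F_0)\bigr)-\min\bigl(n-\delta,\sigma(F_0)\bigr).
\end{equation}
Since $\sigma\le\dim W$ on subspaces of $W$, we may replace $n-\delta$ in \eqref{eq:rO} by $\tilde n=\min(n-\delta,\dim W)$.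

The number $\tilde n$ is an admissible index for a space containing $W$. Indeed, $\delta\le\dim F\le|I|\le n$ because $I$ is independent in a matroid of rank $n$, so $\tilde n\ge0$. Also $n+k=\dim V\ge\dim(W+F)=\dim W+\delta$, so $\tilde n\ge\dim W-k\ge t-k$. Take $V_0\ge W$ of dimension $\tilde n+k$. It carries $M_{\tilde n}(\mu,s)$ with rank function $\tilde\rho=\min(\tilde n,\sigma)$, and \eqref{eq:rO} says $r_O(A)=\tilde\rho(\langle A\rangle+F_0)-\tilde\rho(F_0)$.

We cannot simply contract $\mathbb{P}(F_0)$ and restrict to $E$, since $E$ may meet $\mathbb{P}(F_0)$. Lemma~\ref{lem:props}(d), applied to $V_0$ with $\dim U=m$, replaces $E$ by the points $p_e$ outside $V_0$ and shows that $O$ is a minor of $M_{\tilde n+m}(\mu,s)$. As $\tilde n+m\le t+2m$, Lemma~\ref{lem:props}(c) finishes the proof.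
\end{proof}

\section{Reduction by a random contraction}\label{sec:reduction}

We want to contract a large space down to a member of one of the families. A random construction is easier to control when one chooses vectors that span a subspace than when one chooses a quotient, so we pass to the dual space. There contraction becomes restriction, and $\lambda$ becomes a rank function of bounded rank.

For $X\le V$ let $X^\perp\le V^*$ be its annihilator, and for $A\le V^*$ let $A^\perp\le V$ be its annihilator. These maps are mutually inverse, reverse inclusion, exchange sums with intersections, and satisfy $\dim X^\perp=\operatorname{codim}X$. For a nullity function $\lambda$ on $V$, its \emph{dual} is the function $g(A)=\lambda(V)-\lambda(A^\perp)$ on the subspaces of $V^*$.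

\begin{lemma}\label{lem:dual}
\begin{itemize}
\item[(a)] Taking duals is a bijection from the nullity functions $\lambda$ on $V$ with $\lambda(V)=k$ to the rank functions $g$ on $V^*$ with $g(V^*)=k$. The inverse is $\lambda(X)=k-g(X^\perp)$.
\item[(b)] Let $g$ be the dual of $\lambda$, let $A\le V^*$ and $F=A^\perp$. Then $g(A)=k$ if and only if $\lambda(F)=0$. In that case the dual of $\lambda/F$ is $g|_A$, where $(V/F)^*$ is identified with $A$.
\item[(c)] Let $R=B\oplus Q$ and $0\le s\le k\le\dim R$. Let $\hat g$ be a rank function on $B$ with $\hat g(B)=k-s$, and let $\mu$ be the nullity function on $B^*$ with dual $\hat g$. For $A\le R$ let $A_B$ be its projection to $B$ along $Q$. Identify $B^*$ with $Z=Q^\perp\le R^*$. Then the nullity function \eqref{eq:familynull} of $M_{\dim R-k}(\mu,s)$ on $R^*$ has the dual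
\[
A\longmapsto\min\bigl(\dim A,\;s+\hat g(A_B)\bigr).
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $A$ is a hyperplane of $A'$, then $A'^\perp$ is a hyperplane of $A^\perp$ and $g(A')-g(A)=\lambda(A^\perp)-\lambda(A'^\perp)$, so (N1) for $g$ is (N1) for $\lambda$. Since $(A+A')^\perp=A^\perp\cap A'^\perp$ and $(A\cap A')^\perp=A^\perp+A'^\perp$, submodularity of $g$ is (N2) for $\lambda$. The conditions $\lambda(0)=0$ and $\lambda(V)=k$ translate to $g(V^*)=k$ and $g(0)=0$.

(b) The first claim is the definition. For $A'\le A$, the annihilator of $A'$ in $V/F$ is $A'^\perp/F$, and $k-(\lambda/F)(A'^\perp/F)=k-\lambda(A'^\perp)=g(A')$.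

(c) Let $A\le R$ and $X=A^\perp\le R^*$. A functional on $B$, extended by $0$ on $Q$, lies in $X$ if and only if it vanishes on $A$, that is, on $A_B$. So $X\cap Z$ is the annihilator of $A_B$ in $B^*$, and $\mu(X\cap Z)=k-s-\hat g(A_B)$. Also $\operatorname{codim}X=\dim A$. Substitute into $k-\lambda(X)$ with $\lambda$ as in \eqref{eq:familynull}.
\end{proof}

Let $g$ be a rank function on $V^*$. It defines a matroid on $\mathbb{P}(V^*)$ whose flats are point sets of subspaces by Lemma~\ref{lem:matroid}(a). For $A\le V^*$ let $\operatorname{cl}(A)$ be the subspace whose point set is the closure of $\mathbb{P}(A)$. It has the properties of closure listed in Section~\ref{sec:prelim}, and a vector $u$ lies outside $\operatorname{cl}(A)$ if and only if $g(A+\langle u\rangle)=g(A)+1$.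

By Lemma~\ref{lem:dual} the task is this: in a very large space with a rank function $g$ of rank $k$, find a subspace on which $g$ has the form in (c). The term $\dim A$ says that vectors are in general position until the rank saturates. Such vectors come from a subspace $Y$ of rank $s$ in which all subspaces of smaller rank are much smaller than $Y$, because a random vector of $Y$ then avoids any given flat that does not contain $Y$. The bounded rank guarantees such a $Y$: there are only $k+1$ possible ranks, so one of $k+1$ scales works. We take the small space $B$ from Lemma~\ref{lem:small}, add $y$ new directions, and move every vector by a random vector of $Y$. Moving the vectors of $B$ changes the nullity function on $B^*$, but only downwards, and by \eqref{eq:mono} this is the harmless direction. When $\lambda(V)=1$ with kernel $K$, we have $g(A)=0$ exactly for $A\le K^\perp$, and the cases $s=0$ and $s=1$ below are the cases of large and small codimension of $K$.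

\begin{lemma}[Reduction]\label{lem:reduction}
For all $k,y\ge0$ there is an integer $D_0$ with the following property. If $\lambda$ is loopless on $V$, $\lambda(V)=k$ and $\dim V\ge D_0$, then there are an integer $0\le s\le k$, a loopless nullity function $\mu$ on a space $Z$ of dimension $b$ with
\[
k\le b\le3k,\qquad\mu(Z)=k-s,\qquad d(\mu)\le d(\lambda),
\]
and a subspace $F\le V$ with $\lambda(F)=0$ and $M(V/F,\lambda/F)\cong M_{b+y-k}(\mu,s)$.
\end{lemma}

\begin{proof}
Let $\kappa\ge1$ be an integer with $q^\kappa>(3k+y)\,2^{q^{3k+y}}+q^{3k+y}$. Put $\tau_j=(j+1)\kappa$ for $j\ge-1$ and $D_0=\tau_k$. Let $g$ be the dual of $\lambda$.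

\emph{The small space $B$.} Let $F_0$ be the subspace given by Lemma~\ref{lem:small}, let $B=F_0^\perp$, $b=\dim B\le3k$, and $\nu=\lambda/F_0$. Then $\nu$ is loopless with $d(\nu)=d(\lambda)$. By Lemma~\ref{lem:dual}(b), $g(B)=k$, so $b\ge k$, and $\nu$ is the nullity function on $V/F_0=B^*$ with dual $g|_B$.

\emph{The large space $Y$.} Let $s\ge0$ be least such that some $Y\le V^*$ has $g(Y)\le s$ and $\dim Y\ge\tau_s$. Such an $s\le k$ exists, since $Y=V^*$ works for $s=k$. Fix such a $Y$. If $g(Y)=s'<s$, then $\dim Y\ge\tau_{s'}$ would contradict minimality, so $g(Y)=s$. Minimality also gives: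
\begin{equation}\label{eq:scale}
\text{every $A\le V^*$ with $g(A)\le s-1$ has $\dim A<\tau_{s-1}$;}
\end{equation}
for $s=0$ there is no such $A$.

\emph{The function $\mu$.} For $W\le B$ put $\hat g(W)=g(W+Y)-s$. Then $\hat g(0)=0$, and $\hat g(B)=k-s$ since $k=g(B)\le g(B+Y)\le k$. If $W$ is a hyperplane of $W'$, then $W+Y$ is $W'+Y$ or a hyperplane of it, which gives (N1). Submodularity follows from that of $g$ applied to $W+Y$ and $W'+Y$, because $(W\cap W')+Y\le(W+Y)\cap(W'+Y)$. So $\hat g$ is a rank function on $B$. Let $\mu$ be the nullity function on $B^*$ with dual $\hat g$; then $\mu(B^*)=k-s$. For $X\le B^*$ with annihilator $W\le B$,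
\[
\mu(X)=k-g(W+Y)\le k-g(W)=\nu(X).
\]
Hence $\mu$ is loopless, and $d(\mu)\le d(\nu)=d(\lambda)$ by \eqref{eq:mono}.

\emph{The random embedding.} Let $Q=\mathrm{GF}(q)^y$ and $R=B\oplus Q$, and write $v_B$ for the $B$-component of $v\in R$. Choose a linear map $\Psi\colon R\to Y$ uniformly at random, and define $\Phi\colon R\to V^*$ by $\Phi(v)=v_B+\Psi(v)$. We claim that with positive probability $\Phi$ is injective and
\begin{equation}\label{eq:target}
g(\Phi(A))=\min\bigl(\dim A,\;s+\hat g(A_B)\bigr)\qquad\text{for all }A\le R.
\end{equation}
The inequality $\le$ always holds: $g(\Phi(A))\le\dim A$, and $\Phi(A)+Y=A_B+Y$ gives $g(\Phi(A))\le g(A_B+Y)=s+\hat g(A_B)$.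

For the reverse inequality fix $A$ and a basis $v_1,\dots,v_a$ of $A$, and put $C_i=\operatorname{cl}(\Phi(\langle v_1,\dots,v_i\rangle))$ for $0\le i\le a$. For $0\le i<a$, call step $i+1$ \emph{bad} if $C_i\not\ge Y$ and $\Phi(v_{i+1})\in C_i$. Suppose that no step is bad. If $C_a\not\ge Y$, then no $C_i$ contains $Y$ because $C_i\le C_a$; so each step raises $g$ by $1$, and $g(\Phi(A))=\dim A$. If $C_a\ge Y$, then $g(\Phi(A))=g(C_a)\ge g(\Phi(A)+Y)=s+\hat g(A_B)$. In both cases \eqref{eq:target} holds for $A$.

We bound the probability that step $i+1$ is bad. Condition on $\Psi(v_1),\dots,\Psi(v_i)$, which determine $C_i$, and suppose $C_i\not\ge Y$. Then $g(C_i\cap Y)\le s-1$, for $g(C_i\cap Y)=g(Y)$ would give $Y\le\operatorname{cl}(C_i\cap Y)\le\operatorname{cl}(C_i)=C_i$. So $s\ge1$, and $\dim(C_i\cap Y)<\tau_{s-1}$ by \eqref{eq:scale}. The values of $\Psi$ on a basis of $R$ are independent and uniform on $Y$, and $v_1,\dots,v_a$ extend to a basis, so $\Psi(v_{i+1})$ is still uniform on $Y$. The values for which $(v_{i+1})_B+\Psi(v_{i+1})\in C_i$ form the empty set or a coset of $C_i\cap Y$. So the step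 is bad with probability at most $q^{\tau_{s-1}-\dim Y}\le q^{\tau_{s-1}-\tau_s}=q^{-\kappa}$.

For nonzero $v\in R$, the event $\Phi(v)=0$ prescribes the value of $\Psi(v)$, so it has probability at most $q^{-\dim Y}\le q^{-\kappa}$. Since $|R|\le q^{3k+y}$, there are at most $2^{q^{3k+y}}$ subspaces $A$, each with at most $3k+y$ steps, and fewer than $q^{3k+y}$ nonzero vectors $v$. By the choice of $\kappa$, the probability that some step is bad or some nonzero vector is mapped to $0$ is less than $1$. This proves the claim.

\emph{Conclusion.} Fix such a $\Phi$ and let $F=\Phi(R)^\perp$. By \eqref{eq:target}, $g(\Phi(R))=\min(b+y,k)=k$. By Lemma~\ref{lem:dual}(b), $\lambda(F)=0$ and the dual of $\lambda/F$ is $g|_{\Phi(R)}$. The isomorphism $\Phi\colon R\to\Phi(R)$ identifies $V/F$ with $R^*$, and by \eqref{eq:target} and Lemma~\ref{lem:dual}(c) it identifies the dual of $\lambda/F$ with the dual of the nullity function of $M_{b+y-k}(\mu,s)$. By Lemma~\ref{lem:dual}(a) the two nullity functions agree.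
\end{proof}

\section{The parameters and the algorithm}\label{sec:main}

For $j\ge0$ let $\mathcal{L}_j$ be the set of pairs $(\mu,s)$ where $0\le s\le j$ and $\mu$ is a loopless nullity function on $\mathrm{GF}(q)^t$ for some $t\le3j$, with $\mu(\mathrm{GF}(q)^t)=j-s$. This set is finite and can be listed, since $\mu$ is a function from a finite set of subspaces to $\{0,\dots,j\}$. For a minor-closed class $\mathcal{M}$, let $\mathcal{L}_j(\mathcal{M})$ be the set of pairs in $\mathcal{L}_j$ with $M_n(\mu,s)\in\mathcal{M}$ for all $n\ge\max(0,t-j)$.

\begin{theorem}\label{thm:char}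
Let $\mathcal{M}$ be base-$q$ exponentially dense with parameters $(k,d)$. Then
\begin{itemize}
\item[(i)] $\mathcal{L}_j(\mathcal{M})\ne\emptyset$ if and only if $j\le k$;
\item[(ii)] $d=\min\{d(\mu):(\mu,s)\in\mathcal{L}_k(\mathcal{M})\}$.
\end{itemize}
\end{theorem}

\begin{proof}
Let $(\mu,s)\in\mathcal{L}_j(\mathcal{M})$. The simple rank-$n$ matroid $\operatorname{si}(M_n(\mu,s))$ lies in $\mathcal{M}$, so Lemma~\ref{lem:props}(a) gives $[n+k]-qd\ge[n+j]-q\,d(\mu)$ for all large $n$. By \eqref{eq:gap} this forces $j\le k$, and $d\le d(\mu)$ if $j=k$. It remains to show, for each $j\le k$, that $\mathcal{L}_j(\mathcal{M})$ contains a pair $(\mu,s)$, with $d(\mu)\le d$ if $j=k$.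

\emph{Step 1: for all large $n$ there is a loopless $\lambda$ on a space $V$ with $\dim V=n+k$, $\lambda(V)=k$, $d(\lambda)=d$ and $\operatorname{si}(M(V,\lambda))\in\mathcal{M}$.} By Corollary~\ref{cor:GN} and Lemma~\ref{lem:matroid}(b), there is a nullity function $\lambda_0$ on a space $V_0$, with rank function $\rho_0$ and $\lambda_0(V_0)\le c_0$, such that $\operatorname{si}(M(V_0,\lambda_0))\in\mathcal{M}$ has rank $n$ and $h_{\mathcal{M}}(n)$ elements. The loops form a flat $\mathbb{P}(L)$ with $\rho_0(L)=0$. Put $V=V_0/L$ and $\lambda=\lambda_0/L$. Contracting loops is the same as deleting them, so \eqref{eq:sicontract} gives $\operatorname{si}(M(V,\lambda))\cong\operatorname{si}(M(V_0,\lambda_0))$. A point $R/L$ of $V$ has rank $\rho_0(R)\ge1$, since $R$ contains a non-loop; so $\lambda$ is loopless. Let $l=\lambda(V)\le c_0$. Then $\dim V=n+l$, and \eqref{eq:count} gives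
\[
[n+l]-q\,d(\lambda)=[n+k]-qd,
\]
where $0\le d(\lambda)\le\beta_{c_0}$ by Lemma~\ref{lem:bound}. If $q^n>q\max(\beta_{c_0},d)$, then \eqref{eq:gap} forces $l=k$, and hence $d(\lambda)=d$.

\emph{Step 2: lowering the nullity to $j$.} Applying Lemma~\ref{lem:kernel}(c) $k-j$ times, we get $V'\le V$ with $\dim V'=n+j$ and $\lambda(V')=j$, where $V'=V$ if $j=k$. The restriction $\lambda'=\lambda|_{V'}$ is loopless, and $\operatorname{si}(M(V',\lambda'))\in\mathcal{M}$ by Corollary~\ref{cor:ops}.

\emph{Step 3: reduction and pigeonhole.} For each $y\ge0$, take $n$ so large that Lemma~\ref{lem:reduction} applies to $\lambda'$ with $j$ in place of $k$. It gives a pair $(\mu,s)\in\mathcal{L}_j$, with $\mu$ on a space of dimension $b$ and $d(\mu)\le d(\lambda')$, and $\operatorname{si}(M_{b+y-j}(\mu,s))\in\mathcal{M}$ by Corollary~\ref{cor:ops}. If $j=k$, then $d(\lambda')=d$. As $\mathcal{L}_j$ is finite, one pair occurs for infinitely many $y$, and it lies in $\mathcal{L}_j(\mathcal{M})$ by Lemma~\ref{lem:unsimplify}.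
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The set $\mathcal{O}$ is nonempty, since the class of all matroids contains every $U_{2,a}$ and so has infinite $h(2)$. Let $m$ be the largest size of a member of $\mathcal{O}$, and let $(\mu,s)\in\mathcal{L}_j$ with $\mu$ on $\mathrm{GF}(q)^t$. If some $M_n(\mu,s)$ has a minor $O\in\mathcal{O}$, then $O$ is a minor of $M_{t+2|E(O)|}(\mu,s)$ by Lemma~\ref{lem:test}, and hence of $M_{t+2m}(\mu,s)$ by Lemma~\ref{lem:props}(c). So $(\mu,s)\in\mathcal{L}_j(\mathcal{M})$ if and only if the single explicit matroid $M_{t+2m}(\mu,s)$ has no minor in $\mathcal{O}$. Thus $\mathcal{L}_j(\mathcal{M})$ is computable for each $j$.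

Compute $\mathcal{L}_j(\mathcal{M})$ for $j=0,1,2,\dots$ until it is empty. By Theorem~\ref{thm:char}(i) this happens first at $j=k+1$, so the procedure halts and finds $k$. Then compute $d$ from Theorem~\ref{thm:char}(ii). If $[n+k']=[n+k]-qd$ for all large $n$, then $k'=k$ and $d=0$ by \eqref{eq:gap}; conversely, $k'=k$ works if $d=0$. So the answer is ``yes'' exactly when $d=0$.
\end{proof}

The sets $\mathcal{L}_j(\operatorname{Ex}(\mathcal{O}))$ are computable for every finite $\mathcal{O}$. The hypothesis of exponential density enters only through Theorem~\ref{thm:char}, which makes the search stop and gives the output its meaning. For the class of all matroids every $\mathcal{L}_j(\mathcal{M})$ is nonempty, and the search would not stop.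

\begin{example}
Let $\mathcal{M}$ be base-$q$ exponentially dense with $U_{2,q^2+1}\notin\mathcal{M}$. Then $h_{\mathcal{M}}(n)=[n]$ for all large $n$. To see this, let $(\mu,s)\in\mathcal{L}_1$ and consider $M_2(\mu,s)$, which is defined because $t-1\le2$. It has rank $2$, and by Lemmas~\ref{lem:props}(a) and~\ref{lem:bound} its simplification has at least $[3]-q\beta_1=q^2+1$ elements. So it has $U_{2,q^2+1}$ as a minor, $\mathcal{L}_1(\mathcal{M})=\emptyset$, and $k=0$. The only pair in $\mathcal{L}_0$ has $t=0$, so $d=0$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:promise}]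
Let $\mathcal{M}=\operatorname{Ex}(\mathcal{O})$. The empty matroid is a minor of every matroid and has only itself as a minor, so $\mathcal{M}$ is empty if and only if $\mathcal{O}$ contains the empty matroid. Assume that $\mathcal{M}$ is nonempty.

The simple matroids of rank $2$ are the $U_{2,a}$ with $a\ge2$, and $U_{2,a}$ is a restriction of $U_{2,a+1}$. So $h_{\mathcal{M}}(2)<\infty$ if and only if some $U_{2,a}$ is not in $\mathcal{M}$. The minors of the matroids $U_{2,a}$ are exactly the uniform matroids $U_{i,a'}$ with $i\le2$: contracting $0$, $1$ or at least $2$ elements gives uniform matroids of rank $2$, $1$ or $0$, and restrictions of these are uniform. So $h_{\mathcal{M}}(2)<\infty$ if and only if some member of $\mathcal{O}$ is uniform of rank at most $2$, which can be tested. A base-$q$ exponentially dense class has $h_{\mathcal{M}}(2)\le cq^2$, so we may assume $h_{\mathcal{M}}(2)<\infty$. Find by search the least $a_0\ge2$ with $U_{2,a_0}\notin\mathcal{M}$.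

Let $\mathcal{Q}$ be the set of prime powers $q'$ such that $\mathcal{M}$ contains all $\mathrm{GF}(q')$-representable matroids. Since no member of $\mathcal{O}$ lies in $\mathcal{M}$ and minors of representable matroids are representable, $q'\in\mathcal{Q}$ if and only if no member of $\mathcal{O}$ is $\mathrm{GF}(q')$-representable; this is tested by listing finitely many matrices. The matroid $U_{2,q'+1}=\mathrm{PG}(1,q')$ is $\mathrm{GF}(q')$-representable, so $q'+1<a_0$ for $q'\in\mathcal{Q}$. Hence $\mathcal{Q}$ is finite and computable.

For $q'\in\mathcal{Q}$ we have $h_{\mathcal{M}}(n)\ge\frac{q'^{\,n}-1}{q'-1}$. So if $\mathcal{M}$ is base-$q_0$ exponentially dense, then $q_0\in\mathcal{Q}$, and $h_{\mathcal{M}}(n)\le c\,q_0^n$ forces $q_0=\max\mathcal{Q}$. Conversely, if $\mathcal{Q}\ne\emptyset$, then $h_{\mathcal{M}}$ is neither linear nor quadratic, so by the growth rate theorem $\mathcal{M}$ is base-$q_0$ exponentially dense for some $q_0$. Therefore $\mathcal{M}$ is base-$q$ exponentially dense if and only if it is nonempty, $h_{\mathcal{M}}(2)<\infty$, $\mathcal{Q}\ne\emptyset$ and $q=\max\mathcal{Q}$.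 Running this test first and the algorithm of Theorem~\ref{thm:main} only on inputs that pass gives an algorithm that always halts.
\end{proof}

\section{Examples from extension fields}\label{sec:examples}

In the proof of Lemma~\ref{lem:bound} nothing is lost when the contracted classes are lines and the lines of nullity $1$ cover a space of dimension $2k$. The one-dimensional subspaces of $\mathrm{GF}(q^2)^k$ form such a family of lines. The same construction over $\mathrm{GF}(q^3)$ produces many critical subspaces of dimension $3$, as in the proof of Lemma~\ref{lem:small}.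

Let $e\ge2$ and $k\ge0$, and regard $Z=\mathrm{GF}(q^e)^k$ as a space of dimension $ek$ over $\mathrm{GF}(q)$. For $X\le Z$ let $X^\circ$ be the largest $\mathrm{GF}(q^e)$-subspace contained in $X$, namely the sum of all of them, and put
\[
\mu_e(X)=\dim_{\mathrm{GF}(q^e)}X^\circ .
\]
For $k=1$ this is the function of Section~\ref{sec:one} with kernel of dimension $e$.

\begin{lemma}\label{lem:mue}
$\mu_e$ is a loopless nullity function with $\mu_e(X)\le\frac1e\dim X$, $\mu_e(Z)=k$ and kernel $Z$.
\end{lemma}

\begin{proof}
The inequality holds because $e\,\mu_e(X)=\dim X^\circ\le\dim X$. It shows that $\mu_e$ vanishes on points and that $\mu_e(X)=k$ only for $X=Z$. Property (N2) follows from $X^\circ+Y^\circ\le(X+Y)^\circ$, $X^\circ\cap Y^\circ\le(X\cap Y)^\circ$ and the dimension formula over $\mathrm{GF}(q^e)$. For (N1), let $X$ be a hyperplane of $Y$. Then $X^\circ\le Y^\circ$, and $X\ge\ker f$ for some $\mathrm{GF}(q)$-linear functional $f$ on $Y^\circ$. The set $\{v\in Y^\circ:f(cv)=0\text{ for all }c\in\mathrm{GF}(q^e)\}$ is a $\mathrm{GF}(q^e)$-subspace contained in $X$. It is cut out by the $e$ functionals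 $v\mapsto f(c_iv)$, where $c_1,\dots,c_e$ is a basis of $\mathrm{GF}(q^e)$ over $\mathrm{GF}(q)$. So its codimension in $Y^\circ$ is at most $e$ over $\mathrm{GF}(q)$, that is, at most $1$ over $\mathrm{GF}(q^e)$.
\end{proof}

Let $\mathcal{A}_e$ be the class of all minors of the matroids $M_n(\mu_e,0)$, $n\ge(e-1)k$.

\begin{lemma}\label{lem:Ae}
Let $N\in\mathcal{A}_e$ be simple of rank $n$. Then either $k\ge1$ and $|E(N)|\le[n+k-1]$, or $N$ is isomorphic to a restriction of a matroid $M(V_1,\lambda_1)$, where $\lambda_1$ is loopless, $\dim V_1=n+k$, and one of the following holds: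
\begin{itemize}
\item[(A)] there is $Z_1\le V_1$ and an isomorphism $Z\to Z_1$ that carries $\mu_e$ to $\lambda_1|_{Z_1}$;
\item[(B)] some subspace of $V_1$ of dimension at most $e-1$ has positive nullity.
\end{itemize}
Moreover, $\mathcal{A}_e$ is base-$q$ exponentially dense and $h_{\mathcal{A}_e}(n)\le[n+k]$ for all $n$.
\end{lemma}

\begin{proof}
Let $N=(M(V,\lambda)/I)|E$ with $\lambda=\mu_e{\uparrow}V$, and let $F=\langle I\rangle$. The kernel of $\lambda$ is $Z$. As $N$ is simple, \eqref{eq:contract} shows that no element of $E$ lies in $F$ and that distinct elements have distinct images in $\mathbb{P}(V/F)$. So $N$ is isomorphic to a restriction of $M(V_1,\lambda_1)$, where $V_1\le V/F$ is the span of the image of $E$ and $\lambda_1=(\lambda/F)|_{V_1}$. Then $\dim V_1=n+\lambda_1(V_1)$ and $\lambda_1(V_1)\le k-\lambda(F)$. If $\lambda_1(V_1)\le k-1$, then $|E|\le[\dim V_1]\le[n+k-1]$. If $\lambda_1(V_1)=k$ and $\lambda_1$ has a loop, then $k\ge1$ and \eqref{eq:loop} gives the same bound.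

In the remaining case $\lambda_1$ is loopless, $\lambda_1(V_1)=k$ and $\lambda(F)=0$. By Lemma~\ref{lem:kernel}, $V_1$ contains the kernel $Z_1=(Z+F)/F$ of $\lambda/F$. If $F\cap Z=0$, then $Z\to Z_1$ is an isomorphism, and for $X\le Z$ the modular law gives $(X+F)\cap Z=X$, so $\lambda_1((X+F)/F)=\mu_e(X)$; this is (A). Otherwise take a point $x\le F\cap Z$, and let $T$ be its span over $\mathrm{GF}(q^e)$, so $\dim T=e$ and $\mu_e(T)=1$. Then $(T+F)/F\le Z_1$ has dimension at most $e-1$ and nullity $\lambda(T+F)\ge1$; this is (B).

In all cases $|E|\le[n+k]\le q^kq^n$, which bounds $h_{\mathcal{A}_e}$. On a complement of $Z$ in $V$ the lift $\lambda$ vanishes, so the restriction to it is a projective geometry, of arbitrarily large rank as $\dim V$ grows. By Lemma~\ref{lem:rep}, $\mathcal{A}_e$ contains all $\mathrm{GF}(q)$-representable matroids.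
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
By Theorem~\ref{thm:char}(ii), $d=d(\mu)$ for a loopless $\mu$ whose total value is at most $k$, so $d\le\beta_k$ by Lemma~\ref{lem:bound}.

We show that $\mathcal{A}_2$ has parameters $(k,\beta_k)$. A class $P$ of $\mu_2$ of dimension $a$ satisfies $a-1=\mu_2(P)\le a/2$, so $a\le2$. The classes with $a=2$ are the lines of nullity $1$, that is, the one-dimensional $\mathrm{GF}(q^2)$-subspaces of $Z$. There are $\frac{q^{2k}-1}{q^2-1}=\beta_k$ of them, they cover $\mathbb{P}(Z)$, and each contributes $[1]=1$; so $d(\mu_2)=\beta_k$. By Lemma~\ref{lem:props}(a), $h_{\mathcal{A}_2}(n)\ge[n+k]-q\beta_k$ for large $n$.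

Conversely, let $N\in\mathcal{A}_2$ be simple of rank $n'\le n$, and apply Lemma~\ref{lem:Ae}. In the first alternative $|E(N)|\le[n+k-1]=[n+k]-q^{n+k-1}$, which is less than $[n+k]-q\beta_k$ for large $n$. In the second, (B) contradicts looplessness, so (A) holds. Then the $[2k]=(q+1)\beta_k$ points of $Z_1$ lie in at most $\beta_k$ parallel classes of $M(V_1,\lambda_1)$, and
\[
|E(N)|\le[n'+k]-[2k]+\beta_k\le[n+k]-q\beta_k .
\]
So $h_{\mathcal{A}_2}(n)=[n+k]-q\beta_k$ for large $n$.
\end{proof}

The last result shows that the bound $t\le3j$ in the definition of $\mathcal{L}_j$ is best possible for detecting $d=0$: if $k\ge1$ and only spaces of dimension less than $3k$ were admitted, then no admitted pair in $\mathcal{L}_k(\mathcal{A}_3)$ would have deficiency $0$, and Theorem~\ref{thm:char} would fail for $\mathcal{A}_3$. We make no claim about the excluded minors of $\mathcal{A}_3$.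

\begin{theorem}\label{thm:3k}
The class $\mathcal{A}_3$ has parameters $(k,0)$, and for every $(\mu',s')\in\mathcal{L}_k(\mathcal{A}_3)$ with $d(\mu')=0$ the function $\mu'$ is defined on a space of dimension exactly $3k$.
\end{theorem}

\begin{proof}
Every line has $\mu_3\le2/3$, hence $\mu_3=0$, so $d(\mu_3)=0$. By Lemmas~\ref{lem:props}(a) and~\ref{lem:Ae}, $h_{\mathcal{A}_3}(n)=[n+k]$ for large $n$.

Let $(\mu',s')\in\mathcal{L}_k(\mathcal{A}_3)$ with $d(\mu')=0$ and $\mu'$ defined on $Z'$. By definition $\dim Z'\le3k$, so we may assume $k\ge 1$. Take $n\ge3$ large and let $N=M_n(\mu',s')\in\mathcal{A}_3$. Call a flat \emph{long} if it has rank $2$ and more than $q+1$ elements. We estimate in two ways the number of elements of $N$ that lie on long flats.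

By Lemma~\ref{lem:props}(a), $N$ is simple of rank $n$ with $[n+k]$ elements. So the second alternative of Lemma~\ref{lem:Ae} holds, and $N\cong M(V_1,\lambda_1)$ because both have $[n+k]$ elements. Since $N$ is simple, no point or line of $V_1$ has positive nullity, so (B) fails and (A) holds. Each of the $[3k]$ points of $Z_1$ lies in the image of a one-dimensional $\mathrm{GF}(q^3)$-subspace. This image has dimension $3$ and nullity $1$, hence rank $2$ and $q^2+q+1$ points, so its closure is a long flat. Thus at least $[3k]$ elements of $N$ lie on long flats.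

Now let $\mathbb{P}(X)$ be a long flat of $M_n(\mu',s')$, and let $X'=X\cap Z'$. Then $\dim X\ge3$, and since $n\ge3$ the rank $2$ is not caused by truncation, so $\mu'(X')=\dim X-2\ge1$. As $\mu'$ is loopless, $\dim X'\ge2$. If $X\not\le Z'$, then $\dim X'\le\dim X-1$, so $X'$ has rank $\dim X'-\mu'(X')\le1$ in $M(Z',\mu')$ and contains two parallel points, contrary to $d(\mu')=0$. So all long flats lie in $\mathbb{P}(Z')$. Therefore $[3k]\le[\dim Z']$, and $\dim Z'=3k$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GN}
Jim Geelen and Peter Nelson,
\emph{The densest matroids in minor-closed classes with exponential growth rate},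
Trans. Amer. Math. Soc. 369 (2017), 6751--6776; arXiv:1410.7676 (2014).

\end{thebibliography}
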